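# Genus-three minimal surfaces of Morse index four in flat three-tori

## 1. Minimal surfaces in flat three-tori and their Morse index

Throughout, $\Lambda\subset\mathbb R^3$ is a lattice of rank three: a discrete subgroup that spans $\mathbb R^3$. The quotient $\mathbb R^3/\Lambda$ is a flat three-torus. We write $\langle\cdot,\cdot\rangle$ for the Euclidean inner product and for its complex-bilinear extension to $\mathbb C^3$.

**Definition 1 (surfaces).** A *compact oriented minimal surface* in $\mathbb R^3/\Lambda$ is a conformal minimal immersion $f:M\to\mathbb R^3/\Lambda$ of a compact (connected) oriented surface $M$. Its genus is the genus of $M$.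

**Example 1.** For $\Lambda=\mathbb Z^3$ the map $\mathbb R^2/\mathbb Z^2\to\mathbb R^3/\mathbb Z^3$, $(x,y)\mapsto(x,y,0)$, is a compact minimal surface of genus one, with second fundamental form zero.

**Definition 2 (index and nullity).** Let $\nu$ be the unit normal and $B$ the second fundamental form. On normal variations $u\,\nu$ the Jacobi operator of the area functional is $L=-\Delta-|B|^2$, with $\Delta$ the Laplacian of the induced metric. The *Morse index* $index_A$ is the number of negative eigenvalues of $L$ on $M$, counted with multiplicity. The *nullity* is $\dim\ker L$.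

Equivalently, by min–max, $index_A$ is the largest dimension of a subspace of $H^1(M)$ on which
$$Q(u)=\int_M\big(|\nabla u|^2-|B|^2u^2\big)\,dA$$
is negative definite, and the nullity is the dimension of the kernel of $Q$.

**Example 2.** For the flat subtorus of Example 1, $L=-\Delta\ge0$ and only constants are in the kernel. So $index_A=0$ and the nullity is $1$.

The form $Q$ depends on very little. Translations preserve normals, so $\nu$ is a well-defined map $M\to S^2$, the Gauss map. The shape operator $S$ is symmetric and traceless, hence $S^2=\frac12|B|^2\,\mathrm{Id}$; the Gauss equation gives $K=\det S=-\frac12|B|^2$. Since $d\nu=-S$, we get $\nu^*g_{S^2}=-K\,g$. So $\nu$ is conformal where $K\neq0$ and, the sign of $\det S$ being fixed, it is globally holomorphic or antiholomorphic. If $\mu=\nu^*dA_{S^2}$ denotes the pulled-back area (a positive measure), then $|B|^2dA=-2K\,dA=2\,d\mu$. The Dirichlet integral is conformally invariant, so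
$$Q(u)=\int_M|\nabla u|^2-2\int_Mu^2\,d\mu \tag{1}$$
depends only on the conformal structure of $M$ and on the Gauss map.

**Definition 3 (data and torus data).** Let $\mathcal D$ be the set of pairs $(a,c)$ with $a=(a_1,\dots,a_8)\in\mathbb C^8$ having distinct entries and $c\in\mathbb C^*$. It is an open subset of $\mathbb C^9$, the complement of finitely many complex hyperplanes, so it is a connected complex manifold of real dimension $18$. Let $M_a$ be the compact genus-3 curve $w^2=\prod_{i=1}^8(z-a_i)$, with $\sigma(z,w)=(z,-w)$, and put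
$$\Phi=c\,\varphi(z)\frac{dz}{w},\qquad \varphi(z)=(1-z^2,\;i(1+z^2),\;2z),\qquad \nu=\frac{(2\,\mathrm{Re}\,z,\;2\,\mathrm{Im}\,z,\;|z|^2-1)}{1+|z|^2}.$$
If $\Lambda=\{\mathrm{Re}\int_\gamma\Phi:\gamma\in H_1(M_a,\mathbb Z)\}$ is a lattice of rank three, we call $(a,c)$ a *torus datum*.

The map $\nu$ is inverse stereographic projection, with $z=(X+iY)/(1-Z)$, and this $z$ is the complex coordinate we use on $S^2$. Three facts make the definition useful.

First, $\langle\varphi,\varphi\rangle=(1-z^2)^2-(1+z^2)^2+4z^2=0$, and, using $2\,\mathrm{Im}\,z=-i(z-\bar z)$,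
$$(1+|z|^2)\langle\varphi,\nu\rangle=(1-z^2)(z+\bar z)+(1+z^2)(z-\bar z)+2z(z\bar z-1)=0.\tag{2}$$

Second, $\Phi$ is holomorphic without zeros. At a branch point take $\zeta^2=z-a_i$. Then $dz=2\zeta\,d\zeta$ and $w=\zeta\cdot(\text{unit})$, so $dz/w\ne0$ there; it is clearly nonzero at the other points over $\mathbb C$, and $\varphi(z)\ne0$. There are two points over $z=\infty$; with $x=1/z$ we have $w=\pm x^{-4}(1+O(x))$ and $dz=-x^{-2}dx$, so $z^k\,dz/w=\mp x^{2-k}(1+O(x))\,dx$. This is holomorphic for $k\le2$ and nonzero for $k=2$.

Third, $f=\mathrm{Re}\int\Phi$ is therefore a multivalued conformal minimal immersion without branch points. By (2) the real vector $\nu$ is orthogonal to $\mathrm{Re}\,\Phi$ and $\mathrm{Im}\,\Phi$, so $\nu$ is its Gauss map. The induced metric $\frac12|\Phi|^2$ is single-valued, so $L$ and $Q$ make sense on $M_a$ for every $(a,c)\in\mathcal D$. If $(a,c)$ is a torus datum, then $f:M_a\to\mathbb R^3/\Lambda$ is a compact oriented minimal surface of genus three.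

The group $\Lambda$ *always spans* $\mathbb R^3$. If $v\in\mathbb R^3$ is orthogonal to $\Lambda$, then $\mathrm{Re}\int\langle v,\Phi\rangle$ is a single-valued harmonic function on the compact surface $M_a$, hence constant. So $\langle v,\Phi\rangle=0$, that is, $v_1(1-z^2)+iv_2(1+z^2)+2v_3z\equiv0$. This gives $v_3=0$ and $v_1+iv_2=0$, so $v=0$. Only discreteness of $\Lambda$ is in question.

**Example 3 (a torus datum).** Let $a$ be the eight roots of $z^8+14z^4+1$ (distinct, since $z^4=-7\pm4\sqrt3$) and $c=1$. Substitute as follows.

- $x=z^2$, $y=w$: $\Phi_3=\frac{2z\,dz}{w}=\frac{dx}{y}$ with $y^2=x^4+14x^2+1$.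
- $x=z+\frac1z$, $y=\frac w{z^2}$: here $z^4+z^{-4}=(x^2-2)^2-2$, so $\Phi_1=-\frac{dx}y$ with $y^2=x^4-4x^2+16$.
- $x=z-\frac1z$, $y=\frac w{z^2}$: here $z^4+z^{-4}=(x^2+2)^2-2$, so $\Phi_2=i\frac{dx}y$ with $y^2=x^4+4x^2+16$.

Each quartic has distinct roots, so each curve is a torus, and the periods of $dx/y$ form a lattice $\Gamma\subset\mathbb C$. The quartics are real, so $(x,y)\mapsto(\bar x,\bar y)$ shows $\overline\Gamma=\Gamma$. For $\lambda\in\Gamma$, $2\,\mathrm{Re}\,\lambda=\lambda+\bar\lambda$ lies in the discrete group $\Gamma\cap\mathbb R$, and $2i\,\mathrm{Im}\,\lambda=\lambda-\bar\lambda$ lies in the discrete group $\Gamma\cap i\mathbb R$. Periods of $\Phi_j$ on $M_a$ are periods on these tori up to the factors $-1,i,1$. So each coordinate of $\Lambda$ takes values in a discrete subgroup of $\mathbb R$, and $\Lambda$ is discrete. It spans $\mathbb R^3$, so it is a lattice of rank three.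

## 2. Double covers of the sphere and the numbers $N(b)$, $\nu_{odd}(b)$

We need two analytic tools about points on surfaces.

**Logarithmic cutoffs.** For $p\in S^2$, $d=\mathrm{dist}(\cdot,p)$ and small $r$, let $\eta_r=0$ for $d\le r^2$, $\eta_r=\log(d/r^2)/\log(1/r)$ for $r^2\le d\le r$, and $\eta_r=1$ for $d\ge r$. Then $\eta_r$ is Lipschitz with values in $[0,1]$, and
$$\int_{S^2}|\nabla\eta_r|^2=\int_{r^2}^r\frac{2\pi\sin d}{d^2\log^2(1/r)}\,\mathrm dd\le\frac{2\pi}{\log(1/r)}\longrightarrow0 .$$
For finitely many points take the product. Lifting to a double cover doubles the Dirichlet integral. The same construction works in any disc.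

**Lemma 1 (removability).** *Let $D$ be a smooth disc, $p\in D$, $u\in H^1_{loc}(\overline D\setminus p)$ with $\int_D|\nabla u|^2<\infty$. Then $u\in H^1(D)$, with the same gradient.*

*Proof.* Suppose first that $u$ is bounded. Let $\psi$ be a test function in $D$ and $\partial$ a coordinate derivative. The function $\eta_r\psi$ is Lipschitz with compact support in $D\setminus p$, so
$$\int u\,\eta_r\,\partial\psi+\int u\,\psi\,\partial\eta_r=-\int(\partial u)\,\eta_r\psi .$$
The second term is at most $\|u\psi\|_{L^2}\|\nabla\eta_r\|_{L^2}\to0$, and $r\to0$ gives $\int u\,\partial\psi=-\int(\partial u)\psi$. In general put $u^N=\max(-N,\min(u,N))$. By the bounded case $u^N\in H^1(D)$ with $\nabla u^N=1_{\{|u|<N\}}\nabla u$. These gradients are bounded in $L^2(D)$, and the $u^N$ are bounded in $L^2$ of an annulus $A$ around $p$. The Poincaré inequality $\|v\|_{L^2(D)}\le C(\|\nabla v\|_{L^2(D)}+\|v\|_{L^2(A)})$ bounds $u^N$ in $L^2(D)$. Since $|u^N|\uparrow|u|$, monotone convergence gives $u\in L^2(D)$. Now $u^N\to u$ and $\nabla u^N\to\nabla u$ in $L^2(D)$, and the weak-derivative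 identity passes to the limit. $\square$

**Definition 4 (the double cover and its form).** Let $b\subset S^2$ be finite with $|b|$ even and $\ge2$. Let $G:M_b\to S^2$ be the double cover branched exactly over $b$, $\sigma$ its deck involution, $\mu=G^*dA_{S^2}$, and for $u,v\in H^1(M_b)$
$$Q(u,v)=\int\nabla u\cdot\nabla v-2\int uv\,d\mu,\qquad Q(u)=Q(u,u).$$

The cover exists and is unique up to isomorphism: it is given by the homomorphism $\pi_1(S^2\setminus b)\to\{\pm1\}$ sending each small loop around a point of $b$ to $-1$, which exists because $|b|$ is even. If $b=\{a_i\}\subset\mathbb C$ has eight points, $M_b=M_a$. A rotation carrying $b$ to $b'$ lifts to a biholomorphism $M_b\to M_{b'}$ that preserves $\mu$.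

**The spectrum.** Fix a smooth conformal metric $g_0$ on $M_b$. Then $\mu=\rho\,dA_{g_0}$ with $\rho\ge0$ smooth, vanishing only at the branch points. Hence $H^1\subset L^2(\mu)$ is compact. Moreover
$$\|u\|_{H^1}^2\le C\Big(\int|\nabla u|^2+\int u^2d\mu\Big).\tag{3}$$
Otherwise there are $u_n$ with $\|u_n\|_{H^1}=1$ and right-hand integrals tending to $0$. By Rellich a subsequence converges in $L^2(g_0)$, and since the gradients tend to $0$ it converges in $H^1$ to a constant of norm one, which is nonzero and has $L^2(\mu)$-norm $0$; this is absurd. So the problem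
$$\int\nabla u\cdot\nabla\psi=\lambda\int u\psi\,d\mu\qquad(\forall\psi\in H^1)$$
has discrete spectrum and an $L^2(\mu)$-orthonormal eigenbasis. Eigenfunctions solve $-\Delta_{g_0}u=\lambda\rho u$, so they are smooth. As $\sigma$ preserves both integrals, everything splits into $\sigma$-even and $\sigma$-odd parts.

*Even part.* An even $H^1$ function descends to a function on $S^2\setminus b$ with half the Dirichlet integral. By Lemma 1 it is in $H^1(S^2)$; conversely $H^1(S^2)$ lifts to even $H^1$ functions. So the even eigenvalues are those of the round sphere, $\ell(\ell+1)$ with multiplicity $2\ell+1$, whatever $b$ is.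

**Definition 5 (odd counting numbers).** $N(b)$ is the number of odd eigenvalues $<2$, i.e. the maximal dimension of a space of odd $H^1$ functions on which $Q$ is negative definite. $\nu_{odd}(b)$ is the multiplicity of $2$ as an odd eigenvalue.

Both numbers are invariant under rotations of $b$.

**Example 4 (two antipodal points, by hand).** Let $b=\{0,\infty\}$ in the coordinate $z$. Then $M_b$ is the Riemann sphere with coordinate $\zeta$, $z=\zeta^2$, $\sigma(\zeta)=-\zeta$. Write $z=\tan(\vartheta/2)\,e^{i\theta}$. On $M_b$ the angle $\theta$ has period $4\pi$ and $\sigma$ is $\theta\mapsto\theta+2\pi$, so odd functions expand in $e^{\pm im\theta}$ with $m\in\{\frac12,\frac32,\dots\}$. Take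
$$u=e^{\pm im\theta}\sin^m\vartheta\;p(\cos\vartheta),\qquad p\ \text{a polynomial}.$$
Since $\sin\vartheta=2|z|/(1+|z|^2)$, we have $e^{im\theta}\sin^m\vartheta=2^m\zeta^{2m}/(1+|\zeta|^4)^m$ with $2m$ a positive odd integer. This is smooth at $\zeta=0$, and at $\zeta=\infty$ too: with $\eta=1/\zeta$ it equals $2^m\bar\eta^{2m}/(1+|\eta|^4)^m$. With $x=\cos\vartheta$, the operator $\partial_x(1-x^2)\partial_x-\frac{m^2}{1-x^2}$ applied to $(1-x^2)^{m/2}p$ gives
$$\Delta_{S^2}u=e^{\pm im\theta}\sin^m\vartheta\,\big[(1-x^2)p''-(2m+2)xp'-m(m+1)p\big].$$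
The operator $p\mapsto(1-x^2)p''-(2m+2)xp'$ preserves polynomials of degree $\le j$ and is triangular with distinct diagonal entries $-j(j+2m+1)$. So for each $j\ge0$ there is an eigenpolynomial of degree $j$, and $u$ has eigenvalue $m(m+1)+j(j+2m+1)=(m+j)(m+j+1)$. Polynomials are dense in $L^2((1-x^2)^m\,dx)$ on $[-1,1]$, so the list is complete. The odd eigenvalues are $(m+j)(m+j+1)$, each occurring for both signs: $\frac34$ twice, and then $\frac{15}4>2$. Hence $N(\{0,\infty\})=2$ and $\nu_{odd}(\{0,\infty\})=0$.

## 3. The one-two-three conjecture, and its translation to the sphere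

The following question comes from Norio Ejiri and Toshihiro Shoda, "The Morse index of a triply periodic minimal surface", arXiv:1801.10388 (2018).

**Conjecture ("one-two-three conjecture").** *If a compact oriented minimal surface in a flat three-torus has genus three, then $1\le index_A\le3$.*

Is it true? In plain words: can a genus-three surface have four independent directions that decrease area to second order? The answer is that the conjecture is **false**.

**Theorem 1.** *There is a nonempty open set $U\subset\mathcal D$ such that for every $(a,c)\in U$ the operator $-\Delta-|B|^2$ on $M_a$ (well defined even if $f$ is multivalued) has exactly $4$ negative eigenvalues and nullity exactly $3$. Torus data are dense in $U$. Hence there are compact genus-3 minimal surfaces in flat 3-tori with $index_A=4$.*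

**Theorem 2.** *Every compact oriented genus-3 minimal surface in a flat 3-torus satisfies $1\le index_A\le7$.*

**Theorem 3.** *Torus data are dense in $\mathcal D$. Consequently the maximum of $index_A$ over genus-3 minimal surfaces in flat 3-tori equals the maximum of $1+N(b)$ over all $8$-point sets $b\subset S^2$.*

So this maximum lies in $\{4,5,6,7\}$; it is not determined here. No embeddedness is claimed; the conjecture concerns immersions. Theorems 2 and 3 are not used for Theorem 1.

**Translation.** Let $f:M\to\mathbb R^3/\Lambda$ have genus three. Then $\int K\,dA=2\pi(2-6)=-8\pi$ and $K\le0$, so the Gauss map is nonconstant and covers area $8\pi=2\cdot4\pi$. It is holomorphic or antiholomorphic; in the second case replace $\nu$ by $-\nu$, which composes with the antipodal map and changes neither $\mu$ nor $Q$. So it is holomorphic of degree $2$. By Riemann–Hurwitz $-4=2\cdot2-(\text{number of branch points})$: it is a double cover branched over a set $b$ of $8$ points, so $M=M_b$. By (1) the second variation form is the $Q$ of Definition 4. Even and odd functions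 are $Q$-orthogonal. A negative direction is an eigenvalue $<2$, and the kernel of $Q$ is the eigenspace of $2$. The even part contributes the eigenvalues $0$ (once) and $2$ (three times). Hence
$$index_A=1+N(b),\qquad \text{nullity}=3+\nu_{odd}(b).\tag{4}$$
The same holds for the operator on $M_a$ for any $(a,c)\in\mathcal D$, with $b=\{a_i\}$.

Disproving the conjecture thus splits into two tasks: find $8$-point sets with $N(b)\ge3$, and show that some such $b$ belongs to a surface that closes up in a torus.

## 4. Letting branch points merge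

Eight general branch points leave no hope of an explicit spectrum. A sensible first move is to let branch points run together in clusters and compute with the simpler limit. Around a disc containing two branch points the monodromy of the cover is $(-1)^2=1$, so an even cluster disappears in the limit. An odd cluster survives as a single branch point. The next lemma says that $N$ is controlled by the limit.

**Lemma 2 (merging).** *Let $b_0=\{p_1,\dots,p_k\}\subset S^2$ with $k\ge2$ even, and let $d_1,\dots,d_k$ be odd positive integers. There is $r_0>0$ such that every finite set $b$ consisting of exactly $d_j$ points in the open spherical disc of radius $r_0$ about $p_j$ $(j=1,\dots,k)$ satisfies*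
$$N(b)\ge N(b_0),\qquad N(b)+\nu_{odd}(b)\le N(b_0)+\nu_{odd}(b_0).$$

Note that if $r_0$ works, so does every smaller radius, and that $|b|=\sum d_j$ is even.

**Step 1: identify the two covers away from the clusters.** Let $D_j$ be disjoint closed discs about $p_j$ with $b\subset\bigcup_j\mathrm{int}\,D_j$ and an odd number of points of $b$ in each. Over $K=S^2\setminus\bigcup_j\mathrm{int}\,D_j$ both $M_b$ and $M_{b_0}$ are double covers with monodromy $-1$ around every $\partial D_j$. These loops generate $\pi_1(K)$, so the two covers are isomorphic over $K$, compatibly with the deck involutions. The isomorphism is conformal and preserves $\mu$, since on both sides these structures are pulled back from $S^2$.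

**Step 2: transplant negative directions (lower bound).** Let $g_1,\dots,g_N$, $N=N(b_0)$, be smooth odd functions on $M_{b_0}$ spanning a space on which $Q$ is negative definite, for instance eigenfunctions. Let $\eta_r$ be the logarithmic cutoff for the points $p_1,\dots,p_k$, lifted to $M_{b_0}$. Then $\eta_rg_i\to g_i$ in $L^2(\mu)$ and
$$\|\nabla(\eta_rg_i-g_i)\|_{L^2}\le\|(1-\eta_r)\nabla g_i\|_{L^2}+\|g_i\|_\infty\|\nabla\eta_r\|_{L^2}\to0 .\tag{5}$$
So $Q(\eta_rg_i,\eta_rg_j)\to Q(g_i,g_j)$, and for a fixed small $r$ the form $Q$ is negative definite on the $N$-dimensional span of the odd functions $\eta_rg_i$, which vanish over the discs of radius $r^2$. If $r_0<r^2$, transplant them to $M_b$ by Step 1, with $D_j$ the closed disc of radius $r_0$, and extend by $0$. The extensions are Lipschitz and odd with the same values of $Q$. Hence $N(b)\ge N(b_0)$.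

**Step 3: set up a limit of eigenfunctions (upper bound).** Let $q=N(b_0)+\nu_{odd}(b_0)$ and suppose no $r_0$ gives the upper bound. Then there are sets $b^n$ with the prescribed clustering whose points converge to the $p_j$, and $L^2(\mu)$-orthonormal odd eigenfunctions $u_1^n,\dots,u_{q+1}^n$ on $M_{b^n}$ with eigenvalues $\lambda_i^n\in[0,2]$. For large $l$ let $K_l$ be the complement of the open discs of radius $1/l$ about the $p_j$. Choose $l(n)\to\infty$ such that $b^n$ lies in the open discs of radius $1/l(n)$. For each $n$ fix one identification over $K_{l(n)}$; it restricts to $K_l$ for $l\le l(n)$. No compatibility between different $n$ is needed. Write $T=M_{b_0}$. The $u_i^n$ become odd functions on $T|_{K_{l(n)}}$ with $\int|\nabla u_i^n|^2\le2$ and $\int(u_i^n)^2d\mu\le1$. On $T|_{K_l}$ the density of $\mu$ is bounded below, so for fixed $l$ the $u_i^n$ are bounded in $H^1(T|_{K_l})$. By Rellich and a diagonal argument, after passing to a subsequence, $\lambda_i^n\to\lambda_i\le2$ and, for every $l$, $u_i^n\to u_i$ weakly in $H^1(T|_{K_l})$ and strongly in $L^2(T|_{K_l})$.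 The limits are odd with Dirichlet integral at most $2$, so $u_i\in H^1(T)$ by Lemma 1.

**Step 4: no mass is lost in the clusters.** The function $|u_i^n|$ is $\sigma$-invariant on $M_{b^n}$, so it is the lift of a function $h=h_i^n$ on $S^2$. By Lemma 1 $h\in H^1(S^2)$, with $\int|\nabla h|^2\le1$ and $\int h^2=\frac12$. By the Sobolev embedding $H^1(S^2)\subset L^4(S^2)$, every disc $D$ satisfies
$$\int_Dh^2\le|D|^{1/2}\|h\|_{L^4}^2\le C|D|^{1/2},$$
with $C$ independent of $n$. By Cauchy–Schwarz the part of $\int u_i^nu_j^n\,d\mu=\delta_{ij}$ lying outside $K_l$ tends to $0$ as $l\to\infty$, uniformly in $n$. Letting $n\to\infty$ and then $l\to\infty$ gives $\int_Tu_iu_j\,d\mu=\delta_{ij}$.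

**Step 5: the limits are eigenfunctions.** Let $\psi$ be an odd Lipschitz function on $T$ vanishing outside $T|_{K_l}$. Transplanted and extended by $0$, it is a test function on $M_{b^n}$ for large $n$. Passing to the limit in $\int\nabla u_i^n\cdot\nabla\psi=\lambda_i^n\int u_i^n\psi\,d\mu$,
$$\int\nabla u_i\cdot\nabla\psi=\lambda_i\int u_i\psi\,d\mu .$$
Such $\psi$ (over all $l$) are dense in odd $H^1(T)$: odd smooth functions are dense, and $\eta_r\psi\to\psi$ in $H^1$ for smooth $\psi$ as in (5). The identity also holds trivially for even $\psi$. So $u_1,\dots,u_{q+1}$ are orthonormal odd eigenfunctions on $T$ with eigenvalues $\le2$. But there are only $q$ such, a contradiction. $\square$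

**The first attempt: two clusters.** The simplest limit is Example 4. Put three points near $0$ and five near $\infty$, or one and seven. Lemma 2 with $N(b_0)=2$, $\nu_{odd}(b_0)=0$ gives $N(b)=2$ and $\nu_{odd}(b)=0$. By (4) the index is exactly $3$ and the nullity exactly $3$. This is where the attempt stops: the count lands on the upper end of the conjectured range and, by the second inequality of Lemma 2, cannot exceed it. We need a limit set with $N(b_0)\ge3$.

The next parity type is four odd clusters, say $8=1+1+1+5$. Then $M_{b_0}$ is a torus, and a torus has something that a surface of genus three does not have: a nonzero holomorphic vector field. Differentiating the coordinate functions of $S^2$ along it will produce odd test functions.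

## 5. Three negative odd directions on the tetrahedral torus

Let
$$v_1,\dots,v_4=\tfrac1{\sqrt3}\{(1,1,1),(1,-1,-1),(-1,1,-1),(-1,-1,1)\},\qquad b_0=\{v_1,\dots,v_4\}.$$

**Proposition 1.** $N(b_0)=3$ and $\nu_{odd}(b_0)=0$.

This section proves $N(b_0)\ge3$. The next one bounds $N(b_0)+\nu_{odd}(b_0)$ by $3$.

**Step 1: coordinates.** With $z=(X+iY)/(1-Z)$ the vertex $v_1$ has $z=\frac{1+i}{\sqrt3-1}$, so $z^2=\frac{2i}{4-2\sqrt3}=i(2+\sqrt3)$, and $v_4$ has the opposite $z$. The vertices $v_2,v_3$ have $z=\pm\frac{1-i}{\sqrt3+1}$, so $z^2=\frac{-2i}{4+2\sqrt3}=-i(2-\sqrt3)$. Multiplying out, $T:=M_{b_0}$ is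
$$w^2=P(z)=\big(z^2-i(2+\sqrt3)\big)\big(z^2+i(2-\sqrt3)\big)=z^4-2\sqrt3\,i\,z^2+1,$$
a torus with nowhere vanishing holomorphic form $dt=dz/w$. Use $t=s+ir$ as flat coordinate and write $G^*g_{S^2}=\rho\,|dt|^2$. The smooth function $\rho\ge0$ vanishes exactly at the four branch points. Let $n_1,n_2,n_3$ be the coordinate functions of $S^2$ composed with $G$. Since $-\Delta_{S^2}n_j=2n_j$ on the sphere and $G$ is conformal,
$$4\partial_t\partial_{\bar t}n_j=-2\rho\,n_j,\qquad\sum_jn_j^2=1,\qquad\sum_j|\partial_tn_j|^2=\tfrac14\sum_j|\nabla n_j|^2=\tfrac\rho2.\tag{6}$$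

**Step 2: test functions whose total energy is zero.** Put $\xi_j=\partial_tn_j$. For complex-valued $\xi$ put $Q_{\mathbb C}(\xi)=Q(\mathrm{Re}\,\xi)+Q(\mathrm{Im}\,\xi)$. Pointwise $|\nabla\mathrm{Re}\,\xi|^2+|\nabla\mathrm{Im}\,\xi|^2=2(|\xi_t|^2+|\xi_{\bar t}|^2)$. Two integrations by parts give
$$\int_T|\xi_t|^2=\int_T\xi_t\,\bar\xi_{\bar t}=-\int_T\xi_{t\bar t}\,\bar\xi=\int_T\xi_{\bar t}\,\bar\xi_t=\int_T|\xi_{\bar t}|^2 .$$
So
$$Q_{\mathbb C}(\xi)=\int_T\big(4|\xi_{\bar t}|^2-2\rho|\xi|^2\big)\,ds\,dr.$$
By (6) $\partial_{\bar t}\xi_j=-\frac\rho2n_j$ and $\sum|\xi_j|^2=\frac\rho2$, hence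
$$\sum_jQ_{\mathbb C}(\xi_j)=\int_T\Big(\rho^2\sum_jn_j^2-2\rho\cdot\frac\rho2\Big)ds\,dr=0.\tag{7}$$
Nothing so far uses the position of the four points. The tetrahedral symmetry now does two things: it makes the three terms of (7) equal, and it puts the $\xi_j$ in mutually orthogonal spaces.

**Step 3: each $Q_{\mathbb C}(\xi_j)$ is zero.** The rotation $\varrho(x_1,x_2,x_3)=(x_2,x_3,x_1)$ preserves $b_0$, and $n_j$ composed with it is $n_{j+1}$ (indices mod 3). It lifts to a biholomorphism $\tilde\varrho$ of $T$. Holomorphic one-forms on $T$ are multiples of $dt$, so $\tilde\varrho^*dt=\kappa\,dt$, and $|\kappa|=1$ because the total flat area is preserved. From $n_{j+1}=n_j\circ\tilde\varrho$ we get $\xi_{j+1}=\kappa\,\xi_j\circ\tilde\varrho$. Since $\tilde\varrho$ preserves $\mu$ and the Dirichlet integral and $Q_{\mathbb C}(\kappa\xi)=|\kappa|^2Q_{\mathbb C}(\xi)$, we have $Q_{\mathbb C}(\xi_{j+1})=Q_{\mathbb C}(\xi_j)$. With (7), $Q_{\mathbb C}(\xi_j)=0$ for each $j$.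

**Step 4: separate the $\xi_j$ by symmetry.** The maps $\tau_3(z,w)=(-z,-w)$ and $\tau_1(z,w)=(1/z,-w/z^2)$ are automorphisms of $T$, because $P(-z)=P(z)$ and $P(1/z)=z^{-4}P(z)$. They lift the rotations by $\pi$ about the third and first axes: $z\mapsto-z$ is clear, and $1/z=(1-Z)/(X+iY)=(X-iY)/(1+Z)$ is the image of $(X,-Y,-Z)$. They commute with each other (both products are $(z,w)\mapsto(-1/z,w/z^2)$) and with $\sigma$. Also $\tau_3^*dt=\frac{-dz}{-w}=dt$ and $\tau_1^*dt=\frac{-dz/z^2}{-w/z^2}=dt$, while $\sigma^*dt=-dt$. Since $n_j\circ\sigma=n_j$ and $n_j\circ\tau_i=\varepsilon_{ij}n_j$ with $\varepsilon_{ij}=1$ if $i=j$ and $-1$ otherwise,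
$$\xi_j\circ\sigma=-\xi_j,\qquad\xi_j\circ\tau_i=\varepsilon_{ij}\xi_j .$$
The pairs $(\varepsilon_{1j},\varepsilon_{3j})$ are $(+,-),(-,-),(-,+)$ for $j=1,2,3$, hence distinct. Let
$$H_j=\{u\in C^\infty(T,\mathbb R):u\circ\sigma=-u,\ u\circ\tau_i=\varepsilon_{ij}u\ (i=1,3)\}.$$
For $u\in H_j$, $v\in H_k$ with $j\ne k$ some $\tau_i$ acts with opposite signs, and invariance gives $Q(u,v)=Q(u\circ\tau_i,v\circ\tau_i)=-Q(u,v)$. So the $H_j$ are mutually $Q$-orthogonal.

**Step 5: push from zero to negative.** So far we have only borderline functions. Since $Q(\mathrm{Re}\,\xi_j)+Q(\mathrm{Re}(-i\xi_j))=Q_{\mathbb C}(\xi_j)=0$, there is $\alpha\in\{1,-i\}$ such that $u=\mathrm{Re}(\alpha\xi_j)\in H_j$ has $Q(u)\le0$. A function with $Q(u)\le0$ that is not in the kernel of $Q$ can be improved, so we compute how far $u$ is from the kernel. Let $\mathcal L=-(4\partial_t\partial_{\bar t}+2\rho)$. Then $Q(u,v)=\int_Tv\,\mathcal Lu\,ds\,dr$ for smooth $u,v$. As $\sigma,\tau_1,\tau_3$ are isometries of $|dt|^2$ preserving $\rho$, $\mathcal L$ preserves $H_j$. From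
$$4\partial_t\partial_{\bar t}\xi_j=\partial_t(-2\rho n_j)=-2\rho_tn_j-2\rho\,\xi_j$$
and the reality of $n_j$ we get $\mathcal Lu=2n_j\,\mathrm{Re}(\alpha\rho_t)$.

Suppose $\mathcal Lu\equiv0$. The set $\{n_j\neq0\}$ is dense, since $G$ is an open map and $\{x_j=0\}$ is a great circle. So $\mathrm{Re}(\alpha\rho_t)=\frac12(\alpha_1\rho_s+\alpha_2\rho_r)\equiv0$, where $\alpha=\alpha_1+i\alpha_2\neq0$. Thus $\rho$ is constant along all lines of one fixed direction, and it would vanish on the whole line through a branch point. This is impossible because its zeros are isolated.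

So $h:=\mathcal Lu\in H_j$ is not identically zero, and
$$Q(u-\epsilon h)=Q(u)-2\epsilon\int_Th^2\,ds\,dr+\epsilon^2Q(h)<0\quad\text{for small }\epsilon>0 .$$
Thus there are smooth $g_j\in H_j$ with $Q(g_j)<0$ for $j=1,2,3$. They are $Q$-orthogonal, so $Q$ is negative definite on the 3-dimensional odd space they span, and $N(b_0)\ge3$.

## 6. The fourth odd eigenvalue on the tetrahedral torus exceeds $2$

The torus is flat, so its flat Laplacian has an explicit spectrum, and $\mu$ is the flat area times $\rho$. An upper bound for $\rho$ and for the size of the torus is enough.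

**Step 1: bound $\rho$.** Rotate $S^2$ so that one vertex is $z=\infty$. The others have height $\frac{|z|^2-1}{|z|^2+1}=-\frac13$, so $|z|^2=\frac12$, and we may take them to be the roots of $z^3=q^3$, $q=2^{-1/2}$. Now $T$ is $y^2=z^3-q^3$. Put $dt=dz/y$ for this section, with the branch point at $z=\infty$ as origin, so that $\sigma$ is $t\mapsto-t$. From $g_{S^2}=4|dz|^2/(1+|z|^2)^2$,
$$\rho=\frac{4|z^3-q^3|}{(1+|z|^2)^2}.$$
Let $x\in S^2$ correspond to $z$. For a vertex $v$ with finite coordinate $a$ the chordal distance formula gives $1-x\cdot v=\frac12|x-v|^2=\frac{2|z-a|^2}{(1+|z|^2)(1+|a|^2)}$; for $v=\infty$, $1-x\cdot v=\frac2{1+|z|^2}$. Hence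
$$\prod_k(1-x\cdot v_k)=\frac{16\,|z^3-q^3|^2}{(3/2)^3(1+|z|^2)^4},\qquad\rho^2=\tfrac{27}8\prod_k(1-x\cdot v_k)\le\tfrac{27}8 .$$
The last step is AM–GM: the four nonnegative factors sum to $4$ because $\sum_kv_k=0$. So $2\rho\le2\sqrt{27/8}<3.68$.

**Step 2: the flat odd spectrum.** Write $T=\mathbb C/\Lambda'$. The automorphism $(z,y)\mapsto(e^{2\pi i/3}z,y)$ fixes the origin and multiplies $dt$ by $\omega=e^{2\pi i/3}$, so $\omega\Lambda'=\Lambda'$. If $\lambda$ is a shortest nonzero vector, of length $\ell$, then every point of $\mathbb C$ is within $\ell/\sqrt3<\ell$ of the hexagonal lattice $\mathbb Z\lambda+\mathbb Z\omega\lambda\subset\Lambda'$, so the two lattices coincide and $\Lambda'$ is hexagonal. Odd functions on $T$ are spanned by $\sin2\pi\langle k,t\rangle$, one for each pair $\pm k\ne0$ in the dual lattice, with flat eigenvalue $4\pi^2|k|^2$. The dual lattice is also hexagonal, of covolume $\frac2{\sqrt3\,\ell^2}$. So it has six shortest vectors, with $|k|^2=\frac4{3\ell^2}$, and the next value is three times larger, $|k|^2=\frac4{\ell^2}$. Three pairs come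 first, so the fourth odd flat eigenvalue is $16\pi^2/\ell^2$. Since $\int u^2d\mu\le\max\rho\int u^2\,ds\,dr$, min–max gives
$$\lambda_4^{odd}\ge\frac{16\pi^2}{\ell^2\max\rho}.\tag{8}$$

**Step 3: bound $\ell$.** The preimage in $T$ of the real ray $[q,\infty]$, which joins two branch points, is a closed curve. It gives the nonzero period $2\int_q^\infty\frac{dz}{\sqrt{z^3-q^3}}=2q^{-1/2}I$ with $I=\int_1^\infty\frac{dx}{\sqrt{x^3-1}}$. Use $x^3-1=(x-1)(x^2+x+1)\ge3(x-1)$ on $[1,2]$ and $x^3-1\ge\frac78x^3$ on $[2,\infty)$:
$$I\le\int_1^2\frac{dx}{\sqrt{3(x-1)}}+\sqrt{\tfrac87}\int_2^\infty x^{-3/2}dx=\tfrac2{\sqrt3}+\sqrt{\tfrac{16}7}<2.667 .$$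
So $\ell^2\le4q^{-1}I^2=4\sqrt2\,I^2<40.3$ and $16\pi^2/\ell^2>3.9>3.68>2\max\rho$. By (8) $\lambda_4^{odd}>2$. Hence $N(b_0)+\nu_{odd}(b_0)\le3$, and together with Section 5 this proves Proposition 1. $\square$

**Proposition 2.** *There is $r_0>0$ such that $N(b)=3$ and $\nu_{odd}(b)=0$ for every $8$-point set $b$ having exactly one point in each of the open spherical discs of radius $r_0$ about $v_1,v_2,v_3$ and five points in the open disc of radius $r_0$ about $v_4$.*

*Proof.* Apply Lemma 2 to $b_0$ with $(d_1,d_2,d_3,d_4)=(1,1,1,5)$. By Proposition 1, $N(b)\ge3$ and $N(b)+\nu_{odd}(b)\le3$. $\square$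

Let $U\subset\mathcal D$ be the set of $(a,c)$ with $a_k$ in the $r_0$-disc about $v_k$ for $k=1,2,3$ and $a_4,\dots,a_8$ in the $r_0$-disc about $v_4$. Here we use the coordinate of Section 5, where all $v_k$ are finite, and $r_0$ is taken small enough that $\infty$ is in none of these discs. The set $U$ is open and nonempty. By Proposition 2 and (4), *for all data in $U$ the index is $4$, the nullity is $3$, and $\nu_{odd}(\{a_i\})=0$.*

The first task is done. What remains is that for data in $U$ the map $f$ is usually multivalued with a non-discrete group of periods.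

## 7. The period map is a local diffeomorphism when there are no odd Jacobi fields

Locally on $\mathcal D$ choose a locally constant basis of $H_1(M_a,\mathbb Z)\cong\mathbb Z^6$ and set
$$\Pi(a,c)=\Big(\gamma\mapsto\mathrm{Re}\int_\gamma\Phi\Big)\in\mathrm{Hom}(\mathbb Z^6,\mathbb R^3)\cong\mathbb R^{18}.$$
Concretely, represent the basis by loops that avoid the branch points and the points over $\infty$. For $(a',c')$ near $(a,c)$ keep the path in the $z$-plane fixed and continue $w$; the integrand is then holomorphic in $(a',c')$. So $\Pi$ is a real-analytic map between manifolds of equal dimension $18$. If it is locally invertible, we can prescribe rational periods.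

**Proposition 3.** *If $\nu_{odd}(\{a_i\})=0$, then $\Pi$ is a local diffeomorphism at $(a,c)$.*

The dimensions agree, so it suffices that $d\Pi$ is injective. The plan is to turn a kernel vector into an odd solution of the Jacobi equation.

**Step 1: from a kernel vector to a single-valued deformation field.** Let $(\dot a,\dot c)\in\ker d\Pi$. Keeping $z$ fixed, $2\dot w/w=-\sum_i\dot a_i/(z-a_i)$, so
$$\dot\Phi=\psi\,\varphi(z),\qquad\psi=\frac cw\Big(\frac{\dot c}c+\frac12\sum_i\frac{\dot a_i}{z-a_i}\Big)dz .\tag{9}$$
The bracket is holomorphic near $z=\infty$, and $z^k\,dz/w$ $(k\le2)$ is holomorphic there. So $\dot\Phi$ is holomorphic over $\infty$, and its only poles are at the branch points. Since $\sigma^*\dot\Phi=-\dot\Phi$ and $\sigma$ fixes the branch points, and since residues are invariant under biholomorphisms, the residues there vanish. The real periods over cycles of $M_a$ vanish by assumption. Every cycle of the punctured surface differs from a combination of the chosen loops by small loops around punctures, so $X=\mathrm{Re}\int\dot\Phi$ is single-valued off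 the branch points. Since $d(X\circ\sigma)=-dX$, the sum $X\circ\sigma+X$ is constant, and subtracting half of it from $X$ we may assume $X\circ\sigma=-X$. Put $u=\langle X,\nu\rangle$. As $\nu\circ\sigma=\nu$, $u$ is odd.

**Step 2: $u$ satisfies the Jacobi equation off the branch points.** Let $\zeta$ be a local coordinate, $\Delta=4\partial_\zeta\partial_{\bar\zeta}$, $G^*g_{S^2}=\rho|d\zeta|^2$, and work where $z$ is finite. $X$ is harmonic, and $X_\zeta$ is a multiple of $\varphi$ by (9). By (2) $\langle\varphi,\nu\rangle=0$. Since $\varphi$ is holomorphic, differentiating in $\bar\zeta$ gives $\langle\varphi,\nu_{\bar\zeta}\rangle=0$, hence $\langle X_\zeta,\nu_{\bar\zeta}\rangle=0$. As $X$ and $\nu$ are real,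
$$\Delta u=\langle\Delta X,\nu\rangle+\langle X,\Delta\nu\rangle+8\,\mathrm{Re}\langle X_\zeta,\nu_{\bar\zeta}\rangle=\langle X,\Delta\nu\rangle=-2\rho\,u,$$
because $\Delta\nu=-2\rho\,\nu$ as in (6). At points over $z=\infty$ both $X$ and $\nu$ are smooth, so the equation holds there by continuity.

**Step 3: $u$ extends over the branch points.** The field $X$ itself blows up there; the point is that $u$ does not. At $a_i$ let $\zeta^2=z-a_i$, so $\sigma$ is $\zeta\mapsto-\zeta$. Then $w$ is $\zeta$ times a nonvanishing function of $\zeta^2$, so $dz/w=k(\zeta)\,d\zeta$ with $k$ even and $k(0)\ne0$. Everything in (9) apart from $d\zeta$ is then even in $\zeta$, and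
$$\dot\Phi=\Big(\tfrac12c\,k(0)\,\dot a_i\,\varphi(a_i)\,\zeta^{-2}+e(\zeta)\Big)d\zeta$$
with $e$ holomorphic. Integrate. Since $X$ is odd in $\zeta$, there is no constant term, so $X=\mathrm{Re}\big(\beta\varphi(a_i)/\zeta\big)+O(|\zeta|)$ with $\beta=-\frac12ck(0)\dot a_i$. By (2) $\langle\varphi(a_i),\nu(a_i)\rangle=0$, and $\nu(z)-\nu(a_i)=O(|z-a_i|)$. Hence $\langle\varphi(a_i),\nu(z)\rangle=O(|\zeta|^2)$ and $u=O(|\zeta|)$. In particular $-2\rho u$ is bounded near the branch point. Let $v\in W^{2,p}$ ($p<\infty$) solve $\Delta v=-2\rho u$ in a disc. Then $u-v$ is bounded and harmonic in the punctured disc, so it extends harmonically. Thus $u$ extends to a $W^{2,p}$ solution of $\Delta u=-2\rho u$, which is smooth by elliptic regularity.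

**Step 4: conclude.** So $u$ is an odd solution of the eigenvalue equation with $\lambda=2$ on $M_a$, and by hypothesis $u\equiv0$. Differentiating $\langle X,\nu\rangle=0$ and using $\langle dX,\nu\rangle=\mathrm{Re}\langle\dot\Phi,\nu\rangle=0$ gives $\langle X,d\nu\rangle=0$. Off the branch points $\nu$ is an immersion into $S^2$, so $\nu$ and its two partial derivatives form a basis of $\mathbb R^3$ orthogonal to $X$, and $X=0$. Then $\mathrm{Re}\,\dot\Phi=dX=0$, so the holomorphic form $\dot\Phi$ vanishes, and by (9)
$$\frac{\dot c}c+\frac12\sum_i\frac{\dot a_i}{z-a_i}\equiv0 .$$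
Since the $a_i$ are distinct, comparing poles gives $\dot a=0$, and then $\dot c=0$. So $d\Pi$ is injective, hence bijective, and the inverse function theorem applies. $\square$

**Lemma 3.** *If $\Pi$ is a local diffeomorphism at $(a,c)$, then torus data exist in every neighborhood of $(a,c)$.*

*Proof.* $\Pi$ maps small neighborhoods of $(a,c)$ onto open sets of $\mathrm{Hom}(\mathbb Z^6,\mathbb R^3)$. The homomorphisms with values in $\mathbb Q^3$ are dense, so some $(a',c')$ in the given neighborhood has $\Pi(a',c')$ of this kind. Then $\Lambda=\mathrm{im}\,\Pi(a',c')$ is contained in $\frac1m\mathbb Z^3$ for some $m\in\mathbb N$, since $\mathbb Z^6$ is finitely generated. So $\Lambda$ is discrete, and by Section 1 it spans $\mathbb R^3$. It is a lattice of rank three. $\square$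

## 8. Surfaces of index four: proof of Theorem 1

By Proposition 2 and (4), all data in $U$ have index $4$ and nullity $3$, with $\nu_{odd}=0$. By Proposition 3, $\Pi$ is a local diffeomorphism at each point of $U$. By Lemma 3, torus data are dense in $U$. Any torus datum in $U$ gives a conformal minimal immersion of a compact oriented genus-3 surface into a flat 3-torus with $index_A=4>3$. The one-two-three conjecture is therefore false. $\blacksquare$

## 9. A heat-trace bound: proof of Theorem 2

Since $Q(1)=-2\mu(M)<0$, $index_A\ge1$. By (4) it remains to prove $N(b)\le6$ for $8$-point sets $b$. The even spectrum is known; we compare the odd spectrum with it through the heat kernel of $(\int|\nabla u|^2,\mu)$, evaluated at the pairs $(x,\sigma x)$.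

**Step 1: the heat kernel is continuous.** Let $M=M_b$, with $g_0,\rho$ as in Section 2, and let $e_k$ be an $L^2(\mu)$-orthonormal eigenbasis with eigenvalues $\lambda_k$, each $e_k$ even or odd. By min–max $\lambda_k\ge(\max\rho)^{-1}\lambda_k(g_0)$, so by Weyl's law $\lambda_k$ grows at least linearly. By (3) $\|e_k\|_{L^2(g_0)}\le C(1+\sqrt{\lambda_k})$. Also $-\Delta_{g_0}e_k=\lambda_k\rho e_k$ with $\|\rho e_k\|_{L^2(g_0)}\le(\max\rho)^{1/2}$. So $H^2$-regularity and $H^2\subset L^\infty$ give $\|e_k\|_\infty\le C(1+\lambda_k)$. Hence for $t>0$ the series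
$$p_t(x,y)=\sum_ke^{-t\lambda_k}e_k(x)e_k(y)$$
converges uniformly to a continuous function. It is the kernel of the semigroup $e^{-tA}$ on $L^2(\mu)$, where $A$ is the self-adjoint operator of the closed form $\int|\nabla u|^2$ with domain $H^1(M)$.

**Step 2: the heat kernel is nonnegative.** This is the Beurling–Deny criterion. For $\alpha>0$ and $f\ge0$ in $L^2(\mu)$, $u=(A+\alpha)^{-1}f$ is the unique minimizer over $H^1(M)$ of $F(v)=\int|\nabla v|^2+\alpha\int v^2d\mu-2\int fv\,d\mu$. Since $\int|\nabla|u||^2\le\int|\nabla u|^2$ and $\int f|u|\,d\mu\ge\int fu\,d\mu$, we have $F(|u|)\le F(u)$, so $u=|u|\ge0$. As $e^{-tA}=\lim_n(1+\frac tnA)^{-n}$ strongly, the semigroup preserves positivity. If $p_t(x_0,y_0)<0$, then $p_t<0$ on a product $V\times W$ of open sets. As $\mu$ has full support, $\int_M1_V\,e^{-tA}1_W\,d\mu<0$, a contradiction. So $p_t\ge0$.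

**Step 3: compare even and odd.** Integrating the uniformly convergent series with $e_k\circ\sigma=\pm e_k$,
$$\sum_{even}e^{-t\lambda_k}-\sum_{odd}e^{-t\lambda_k}=\int_Mp_t(x,\sigma x)\,d\mu(x)\ge0 .$$
The even sum equals $\sum_{\ell\ge0}(2\ell+1)e^{-\ell(\ell+1)t}$, and each odd eigenvalue $\le2$ contributes at least $e^{-2t}$ to the odd sum. At $t=\frac12$ this yields
$$N(b)+\nu_{odd}(b)\le e\sum_{\ell\ge0}(2\ell+1)e^{-\ell(\ell+1)/2}=e+3+5e^{-2}+7e^{-5}+9e^{-9}+\cdots<6.45 .$$
So $N(b)\le6$ and $index_A\le7$. Moreover index plus nullity, which is $4+N(b)+\nu_{odd}(b)$, is at most $10$. $\blacksquare$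

## 10. Torus data are dense: proof of Theorem 3

**Step 1: $\Pi$ is a local diffeomorphism almost everywhere.** Let $J=\det d\Pi$ in the coordinates of $\mathcal D\subset\mathbb C^9$. Changing the local basis of $H_1$ acts on $\mathrm{Hom}(\mathbb Z^6,\mathbb R^3)$ with determinant $\pm1$, so it multiplies $J$ by $\pm1$. Vanishing of $J$ is therefore a well-defined condition on $\mathcal D$, locally given by a real-analytic function. The set of points near which $J\equiv0$ is open. It is closed as well: near a limit point choose a connected neighborhood on which $J$ is defined; there $J$ is analytic and vanishes on a nonempty open subset, so it vanishes identically. As $\mathcal D$ is connected and $J\ne0$ on $U$ by Proposition 3, this set is empty. So the zero set of $J$ has no interior, $\Pi$ is a local diffeomorphism on an open dense subset of $\mathcal D$, and Lemma 3 gives density of torus data in $\mathcal D$.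

**Step 2: compare the two maxima.** Let $b$ be any $8$-point set. Rotate it away from $\infty$, which does not change $N(b)$. Lemma 2 with $b_0=b$ and all $d_j=1$ shows $N(b')\ge N(b)$ for all $8$-point sets $b'$ close to $b$; that is, $N$ is lower semicontinuous. By Step 1 there is a torus datum $(a',c')$ with $\{a_i'\}$ this close to $b$, and by (4) its surface has index $1+N(\{a_i'\})\ge1+N(b)$. Conversely, by (4) every genus-3 surface in a flat 3-torus has index $1+N(b)$ for some $8$-point set $b$. All these values are bounded, since $N(b)\le6$ for every $8$-point set by Section 9. So the two maxima exist and agree. $\blacksquare$
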